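# An $F$-injective Cartier divisor in a fourfold that is not $F$-injective

## 1. A plane with a unipotent automorphism, and a ring glued along it

Fix a prime $p$ and a perfect field $k$ of characteristic $p$. Let $B=k[x,s]$, and let $\sigma$ be the $k$-automorphism of $B$ with
$$\sigma(x)=x,\qquad \sigma(s)=s+x^2 .$$
Put $t=s^p-x^{2(p-1)}s$ and $A=k[x,t]\subset B$. The element $t$ is fixed by $\sigma$:
$$\sigma(t)=s^p+x^{2p}-x^{2p-2}s-x^{2p}=t ,$$
so $\sigma$ is $A$-linear. Eliminating $t$ shows that $A[Z]/(Z^p-x^{2(p-1)}Z-t)\cong k[x,Z]$, where $Z$ corresponds to $s$. Hence $A$ is a polynomial ring in $x,t$, and $B$ is free over $A$ with basis $1,s,\dots,s^{p-1}$. For $p=2$ one has $t=s^2+x^2s$ and $B=A\oplus As$.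

Let $\sigma$ act on polynomials over $B$ through their coefficients. The ring on which everything turns is
$$R=\{(g,h)\in B[a,c]\times A[v,w]\;:\; g(0,y)=\sigma(g(y,0))\ \text{in } B[y],\quad g(0,0)=h(0,0)\}. \tag{1}$$
Here $g(0,y)$ means $a=0,\ c=y$, and $g(y,0)$ means $a=y,\ c=0$. All maps in the conditions are ring homomorphisms, so $R$ is a subring. For instance $(x,x)$, $(t,t)$, $(a+c,0)$, $(ac,0)$, $(0,v)$, $(0,w)$ lie in $R$. So does $(sa+(s+x^2)c,\,0)$: a linear form $\beta a+\gamma c$ is allowed exactly when $\gamma=\sigma(\beta)$. There is no element $(s,h)$ in $R$, because $s\notin A$.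

Here is the picture. In the four-space $\operatorname{Spec}B[a,c]$ we identify the two coordinate hyperplanes $a=0$ and $c=0$, but with the twist $\sigma$. Along the plane $a=c=0$ a function in $R$ restricts to an element of $A$, and there we attach a second four-space $\operatorname{Spec}A[v,w]$.

What is this for? Write $x$ for $(x,x)\in R$. Modulo $x$ the automorphism $\sigma$ becomes the identity. So the divisor $D=V(x)$ in $X=\operatorname{Spec}R$ does not see the twist, while $X$ does. We shall prove that $D$ has the Frobenius property called $F$-injectivity at every point, and that $X$ fails to have it at one point of $D$.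

## 2. $F$-injective rings, and the theorems

For an additive group $L$ that is a module over a ring $P$ of characteristic $p$, let $F_*L$ be the same group, with elements written $F_*m$, and with $r\cdot F_*m=F_*(r^pm)$.

**Definition ($F$-module).** An $F$-module is a module $L$ with an additive map $F\colon L\to L$ such that $F(rm)=r^pF(m)$; equivalently, with a linear map $L\to F_*L$. It is *$F$-injective* if $F$ is injective.

Rings and ideals carry $F(r)=r^p$. If $I$ is an ideal and $x$ an element of the ring, then $I/xI$ carries the induced $F$, because $F(xI)\subset x^pI\subset xI$. Since $H^i_{\mathfrak n}(F_*L)=F_*H^i_{\mathfrak n}(L)$, the local cohomology of an $F$-module is an $F$-module. On a Čech complex, $F$ acts by $F(m/f^n)=F(m)/f^{pn}$. A short exact sequence of $F$-modules, with maps commuting with $F$, gives a long exact sequence commuting with $F$. We use three facts constantly.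

* If $0\to L'\to L\to L''\to0$ is exact and $L',L''$ are $F$-injective, then $L$ is $F$-injective. Indeed $F(m)=0$ forces the image of $m$ in $L''$ to vanish, so $m\in L'$, so $m=0$.
* $F$-stable submodules of $F$-injective modules are $F$-injective.
* The local cohomology of $k[X_1,\dots,X_n]$ at the ideal of its variables is concentrated in degree $n$, where it has the $k$-basis $X^{-\alpha}$ (all $\alpha_i\ge1$) with $F(cX^{-\alpha})=c^pX^{-p\alpha}$. It is $F$-injective, since distinct $\alpha$ give distinct $p\alpha$.

We also use that $H^i_{\mathfrak n}(L)$ depends only on the radical of $\mathfrak n$. If $\Pi\to\Pi'$ is a ring map and $L$ is a $\Pi'$-module, then $H^i_{\mathfrak n}(L)=H^i_{\mathfrak n\Pi'}(L)$. If $\mathfrak m\subset T$ is maximal, then $H^i_{\mathfrak m}(T)=H^i_{\mathfrak mT_{\mathfrak m}}(T_{\mathfrak m})$.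

**Definition ($F$-injective ring).** A Noetherian local ring $(R,\mathfrak m)$ of characteristic $p$ is $F$-injective if $F\colon H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ is injective for every $i$. A scheme is $F$-injective at a point if its local ring there is, and $F$-injective on a subset if it is so at every point of the subset.

**Example (cusp: not $F$-injective).** Let $T=k[u^2,u^3]$. Then $k[u]/T=k\cdot u$, and $H^0_{T_+}(k[u]/T)=ku$ embeds in $H^1_{T_+}(T)$ because $H^0(k[u])=0$. But $F(u)=u^p\in T$, so $F$ kills this class.

**Example (node: $F$-injective).** For $T=k[a,c]/(ac)$ there is an exact sequence $0\to T\to k[a]\oplus k[c]\to k\to0$. Hence $H^0(T)=0$ and $0\to k\to H^1(T)\to H^1_{(a)}(k[a])\oplus H^1_{(c)}(k[c])\to0$. Both ends are $F$-injective.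

**Example ($F$-injective, not Cohen–Macaulay).** Two planes meeting in a point: $T=\{(g,h)\in k[a,b]\times k[c,d]: g(0)=h(0)\}$. From $0\to T\to k[a,b]\times k[c,d]\to k\to0$ we get $H^0(T)=0$, $H^1(T)=k$ with $F(\gamma)=\gamma^p$, and $H^2(T)=H^2(k[a,b])\oplus H^2(k[c,d])$. So $T$ is $F$-injective at the origin. It has dimension $2$ and $H^1\neq0$, so it is not Cohen–Macaulay there.

Now let $X$ be a scheme of finite type over the perfect field $k$, and let $D\subset X$ be an effective Cartier divisor, that is, a closed subscheme locally cut out by one nonzerodivisor. We ask: *if $D$ has $F$-injective singularities, does $X$ have $F$-injective singularities at every point of some open neighborhood of $D$?* The question comes from Sándor J. Kovács and Karl Schwede, "Hodge theory meets the minimal model program: a survey of log canonical and Du Bois singularities", arXiv:0909.0993 (2009). A theorem of Fedder says: if $X$ is Cohen–Macaulay along $D$ (equivalently, $D$ is Cohen–Macaulay), then $X$ is $F$-injective at every point of $D$. The survey states the case with no Cohen–Macaulay hypothesis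 as open. The answer is no, and dimension $4$ is the exact threshold.

**Theorem A.** For every perfect field $k$ of characteristic $p>0$ and every $d\ge4$ there are a reduced finitely generated $k$-algebra $R$ of pure dimension $d$, a nonzerodivisor $x\in R$ and a maximal ideal $\mathfrak m\ni x$ with $R/\mathfrak m=k$, such that $R/xR$ is $F$-injective at all its primes but $R_{\mathfrak m}$ is not $F$-injective.

**Theorem A′.** For every perfect field $k$ of characteristic $p>0$ there is an $N_0$ such that for every $N\ge N_0$ the statement of Theorem A holds with $R$ an integral domain of dimension $N$.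

**Theorem B.** Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$ with perfect residue field and $\dim R\le3$, and let $x\in\mathfrak m$ be a nonzerodivisor. If $R/xR$ is $F$-injective, so is $R$. Consequently, if $k$ is perfect, $X$ is of finite type over $k$, $\dim X\le3$, and $D\subset X$ is an $F$-injective Cartier divisor, then $X$ is $F$-injective on an open neighborhood of $D$.

## 3. Fedder's argument and the module $H^{i-1}(R)/xH^{i-1}(R)$

Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$, let $x\in\mathfrak m$ be a nonzerodivisor, $\bar R=R/xR$, and $H^i=H^i_{\mathfrak m}$. The natural first attempt is to compare Frobenius on $R$ and on $\bar R$ through multiplication by $x$. Since $x\cdot x^{p-1}r^p=F(xr)$, the sequence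
$$0\to (R,\,x^{p-1}F)\xrightarrow{\ x\ }(R,F)\to(\bar R,F)\to0$$
is an exact sequence of $F$-modules. Its long exact sequence breaks into
$$0\to V_i\to H^{i-1}(\bar R)\xrightarrow{\ \partial\ }(0:_{H^i(R)}x)\to0,\qquad V_i=\frac{H^{i-1}(R)}{xH^{i-1}(R)},\qquad \partial F=x^{p-1}F\,\partial, \tag{2}$$
and the first map commutes with $F$.

**Lemma 1.** Suppose $\bar R$ is $F$-injective.

(a) If $V_i=0$, then $F$ is injective on $H^i(R)$.

(b) If $R$ is complete with perfect residue field and $V_i$ has finite length, then $F$ is injective on $H^i(R)$.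

*Proof.* **Reduction to classes killed by $x$.** The kernel of $F$ on $H^i(R)$ is a submodule, since $F(rz)=r^pF(z)$, and each of its elements is killed by a power of $x$. If it contains $z\ne0$, we replace $z$ by its last nonzero multiple $x^jz$. So it suffices to show that $F(z)=0$ and $xz=0$ imply $z=0$. Write $z=\partial(\omega)$. Then $\partial(F\omega)=x^{p-1}F(z)=0$, so $F\omega\in V_i$.

**Case (a).** Here $F\omega=0$, so $\omega=0$ by $F$-injectivity of $\bar R$, and $z=0$.

**Case (b): show $F(V_i)=V_i$.** Let $K\subset R$ be a coefficient field; it is perfect, and $V_i$ is a finite-dimensional $K$-space. By (2), $V_i$ is an $F$-stable submodule of $H^{i-1}(\bar R)$, so $F|_{V_i}$ is injective. Let $v_1,\dots,v_m$ be a $K$-basis. Since $F(\sum c_jv_j)=\sum c_j^pF(v_j)$ and $K$ is perfect, $F(V_i)$ is the $K$-span of the $F(v_j)$. These are independent: $\sum c_jF(v_j)=F(\sum c_j^{1/p}v_j)$ vanishes only if all $c_j=0$. So $F(V_i)$ has dimension $m$ and equals $V_i$. Hence $F\omega=F(v)$ for some $v\in V_i$, and injectivity of $F$ on $H^{i-1}(\bar R)$ gives $\omega=v\in V_i$, so $z=\partial(\omega)=0$.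 $\square$

**Fedder's theorem in local form.** Suppose $\bar R$ is Cohen–Macaulay and $F$-injective. Then $R$ is Cohen–Macaulay, its only nonzero local cohomology is $H^d(R)$ with $d=\dim R$, and $V_d=0$. Lemma 1(a) shows that $R$ is $F$-injective.

**Lemma 2.** Let $T$ be a Noetherian local ring of characteristic $p$ and dimension at least $1$ such that $F$ is injective on $H^0(T)$. Then $H^0(T)=0$. The same conclusion holds if $T$ is reduced of dimension at least $1$.

*Proof.* Let $u\in H^0(T)$, say $u\mathfrak m^l=0$. Then $u$ is not a unit, since otherwise $\mathfrak m^l=0$ and $\dim T=0$. So $u\in\mathfrak m$ and $u^{l+1}=0$. Some $F^e(u)=u^{p^e}$ vanishes, and either hypothesis gives $u=0$. $\square$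

**The cases $\dim R\le2$.** If $\dim R=1$, then $H^0(\bar R)=\bar R$, and $F$-injectivity says that the Artinian local ring $\bar R$ is reduced, hence a field. So $R$ is a discrete valuation ring with parameter $x$, and $F[r/x^n]=[r^p/x^{pn}]$ is visibly injective on $H^1(R)=R_x/R$. If $\dim R=2$, then $\dim\bar R=1$ and $H^0(\bar R)=0$ by Lemma 2, so $\bar R$ is Cohen–Macaulay and Fedder's theorem applies. No condition on the residue field is needed here.

**The exact point where the argument stops.** Without the Cohen–Macaulay hypothesis we only know $F\omega\in V_i$, and $V_i$ may be nonzero. Lemma 1(b) shows what a counterexample over a perfect residue field must have after completion: a $V_i$ of infinite length, in which $F(V_i)\neq V_i$ can occur. For dimension $3$ we shall prove in Section 9 that the relevant $V_3$ always has finite length. In dimension $4$ there is room, and the ring (1) uses it.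

## 4. Testing $F$-injectivity at one point

To check that $D$ is $F$-injective everywhere, we want to look only at the vertex of a cone. Recall local duality: if $P'$ is a regular local ring of dimension $h$, $E$ is the injective hull of its residue field, and $L$ is a finite $P'$-module, then $H^i(L)\cong\operatorname{Hom}(\operatorname{Ext}^{h-i}_{P'}(L,P'),E)$, functorially in $L$. A ring $P$ of characteristic $p$ is $F$-finite if $F_*P$ is a finite $P$-module. This holds for $K[X_1,\dots,X_n]$ and $K[[X_1,\dots,X_n]]$ with $K$ perfect, where the monomials with all exponents less than $p$ generate.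

**Lemma 3.** Let $P$ be an $F$-finite regular ring of characteristic $p$ and $T=P/J$. For a prime $\mathfrak p$ of $T$, $T_{\mathfrak p}$ is $F$-injective if and only if the maps
$$\tau^j\colon\operatorname{Ext}^j_P(F_*T,P)\to\operatorname{Ext}^j_P(T,P)$$
induced by $F\colon T\to F_*T$ are surjective at $\mathfrak p$ for all $j$. Hence $F$-injectivity passes to localizations. If $P=k[X_1,\dots,X_n]$ with $k$ perfect, the $F$-injective locus of $\operatorname{Spec}T$ is open. If moreover $P$ and $T$ are graded with $\deg X_i>0$, then $T$ is $F$-injective at all primes as soon as it is so at $T_+$.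

*Proof.* **Duality turns injectivity into surjectivity.** $F_*T$ is a quotient of $F_*P$, so it is a finite $P$-module. Put $P'=P_{\mathfrak p\cap P}$ and $h=\dim P'$. The $P$-linear map $T\to F_*T$, localized at $\mathfrak p$, induces the Frobenius on $H^i_{\mathfrak p}(T_{\mathfrak p})$. By local duality this map is $\operatorname{Hom}(-,E)$ applied to $\tau^{h-i}$ localized at $\mathfrak p$; here we use that $\operatorname{Ext}$ of finite modules commutes with localization. Since $\operatorname{Hom}(-,E)$ is exact and faithful, the map on $H^i$ is injective if and only if $\operatorname{coker}\tau^{h-i}$ vanishes at $\mathfrak p$. This is the first claim. A module that vanishes at $\mathfrak p$ vanishes at every prime contained in $\mathfrak p$, which gives the second.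

**Openness.** For $P=k[X_1,\dots,X_n]$ only $0\le j\le n$ matter. So the non-$F$-injective locus is a finite union of supports of the finite modules $\operatorname{coker}\tau^j$, hence closed.

**Grading.** Grade $F_*T$ by $\frac1p\mathbb Z$ with $\deg F_*r=\frac{\deg r}{p}$. Then $F_*T$ is a graded $P$-module, because $r\cdot F_*m=F_*(r^pm)$ has degree $\deg r+\frac{\deg m}p$, and $T\to F_*T$ preserves degrees. So each $\operatorname{coker}\tau^j$ is a finite graded module. If it is nonzero, its annihilator is a proper homogeneous ideal, hence contained in $P_+$, and the cokernel is nonzero at $P_+$. $\square$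

The graded part applies to every $\mathbb N$-graded finitely generated $k$-algebra $T$ with $T_0=k$. Such a $T$ is generated by finitely many homogeneous elements of positive degree, so it is a graded quotient of a positively graded polynomial ring.

## 5. Finiteness and the four exact sequences of the glued ring

Return to $R$ from (1).

**Step 1: grade $R$.** Put $\deg x=\deg a=\deg c=\deg y=\deg v=\deg w=1$, $\deg s=2$, $\deg t=2p$. Then $t$ is homogeneous and $\sigma$ preserves degrees (this is why $\deg s=2$), so $R$ is $\mathbb N$-graded. The degree-$0$ part of $B[a,c]\times A[v,w]$ is $k\times k$, and $g(0,0)=h(0,0)$ gives $R_0=k$. Put $\mathfrak m=R_+$, so $R/\mathfrak m=k$.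

**Step 2: make $R$ a finite module over a polynomial ring.** Let $\Pi=k[x,t,e,d,v,w]$, let $\mathfrak n$ be the ideal of its variables, and map $\Pi\to R$ by
$$x\mapsto(x,x),\quad t\mapsto(t,t),\quad e\mapsto(a+c,0),\quad d\mapsto(ac,0),\quad v\mapsto(0,v),\quad w\mapsto(0,w).$$
The ring $B[a,c]\times A[v,w]$ is a finite $\Pi$-module, because $a$ and $c$ are roots of $Z^2-eZ+d$ and $B$ is finite over $A$. As $\Pi$ is Noetherian, the submodule $R$ is a finite $\Pi$-module, hence a finitely generated $k$-algebra.

**Step 3: reducedness and dimension.** $R$ is a subring of a product of two domains in both of which $x\neq0$, so $R$ is reduced and $x$ is a nonzerodivisor. The kernels of the two projections are primes with intersection $0$, so every minimal prime of $R$ is one of them. The images of $R$ are subrings over which $B[a,c]$, respectively $A[v,w]$, is finite, so both have dimension $4$. Thus $R$ has pure dimension $4$.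

**Step 4: replace $\mathfrak m$ by $\mathfrak n$.** The graded algebra $R/\mathfrak nR$ is finite-dimensional over $k$ with degree-$0$ part $k$, so its elements of positive degree are nilpotent and $\sqrt{\mathfrak nR}=\mathfrak m$. Hence $H^i_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})=H^i_{\mathfrak m}(R)=H^i_{\mathfrak n}(R)$, and likewise for $R/xR$. From now on in Sections 5–7, $H^i=H^i_{\mathfrak n}$.

**Step 5: cut $R$ into pieces with known cohomology.** Let $\Pi$ act on $B[a,c]$ and $A[v,w]$ through the projections, on $B[y]$ by $e\mapsto y$ and $d,v,w\mapsto0$, and on $B$ by $e,d,v,w\mapsto0$; in all cases $x,t$ act as themselves. Let $M=(a,c)B[a,c]$, $N=yB[y]$, and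
$$\psi_0(g)=g(0,y),\qquad\psi_1(g)=\sigma(g(y,0)),\qquad\varphi=\psi_0-\psi_1\colon M\to N .$$
Both $\psi_0,\psi_1$ are restrictions of ring homomorphisms $B[a,c]\to B[y]$, so they commute with $F$, and so does their difference. They are $\Pi$-linear, because under both $a+c\mapsto y$ and $ac\mapsto0$, and $\sigma$ fixes $x$ and $t$. So $\varphi$ is $\Pi$-linear and commutes with $F$. It is surjective, since $\varphi(bc^n)=by^n$ for $b\in B$, $n\ge1$. Put $I=\ker\varphi$. We get exact sequences of $\Pi$-modules with $F$:
$$0\to I\to M\xrightarrow{\varphi}N\to0, \tag{3}$$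
$$0\to I\to R\to A[v,w]\to0, \tag{4}$$
$$0\to M\to B[a,c]\to B\to0, \tag{5}$$
$$0\to N\to B[y]\to B\to0. \tag{6}$$
In (4) the map is $(g,h)\mapsto h$. It is onto because $h$ lifts to $(h(0,0),h)$, as $\sigma$ fixes $h(0,0)\in A$. Its kernel consists of the $(g,0)$ with $g(0,0)=0$ and $g(0,y)=\sigma(g(y,0))$, that is, $I\times0$. In (5) and (6) the maps to $B$ are evaluation at $a=c=0$ and at $y=0$. All modules are $x$-torsion-free, so (3)–(6) stay exact modulo $x$. The ring homomorphisms $\psi_0,\psi_1\colon B[a,c]\to B[y]$ give two maps from (5) to (6). On the quotient $B$ they induce $\mathrm{id}$ and $\sigma$.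

**Step 6: identify the supports.** If $x$ and $t$ lie in a prime of a ring containing $B$, then so does $s^p=t+x^{2(p-1)}s$, hence $s$. If $a+c$ and $ac$ lie in a prime, so does $a^2=a(a+c)-ac$, hence $a$ and $c$. So $\mathfrak n$ extends, up to radical, to the ideal of variables in $B[a,c]$, $B[y]$, $B$, $A[v,w]$. The same holds in their reductions $k[s,a,c]$, $k[s,y]$, $k[s]$, $k[t,v,w]$ modulo $x$; note that $t\mapsto s^p$ in $k[s]$. Each of these polynomial rings therefore has local cohomology only in one degree, its dimension.

The mechanism is now in sight. By (5) and (6), the bottom cohomology of $M$ and of $N$ comes from that of $B$ by a connecting map, and $\varphi$ acts there as $\mathrm{id}-\sigma$. Modulo $x$ this is $0$; over $B$ it is not.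

## 6. Modulo $x$: the twist disappears and $R/xR$ is $F$-injective

Write $\bar L=L/xL$ and $E_s=H^1_{(s)}(k[s])$.

**Step 1: $\bar M$.** From (5) modulo $x$, with middle term $k[s,a,c]$ (only $H^3$) and quotient $k[s]$ (only $H^1$), the connecting map is an isomorphism $E_s\cong H^2(\bar M)$. Moreover $H^3(\bar M)=H^3_{(s,a,c)}(k[s,a,c])$, and the other $H^i(\bar M)$ vanish.

**Step 2: $\bar N$.** From (6) modulo $x$, with middle term $k[s,y]$ (only $H^2$), only $H^2(\bar N)$ is nonzero, and
$$0\to E_s\to H^2(\bar N)\to H^2_{(s,y)}(k[s,y])\to0 .$$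
So $H^2(\bar N)$ is $F$-injective.

**Step 3: $H^2(\bar\varphi)=0$.** Since $\sigma\equiv\mathrm{id}$ modulo $x$, both $\bar\psi_0$ and $\bar\psi_1$ induce the identity on the quotient $k[s]$. By naturality of connecting maps, $H^2(\bar\psi_0)$ and $H^2(\bar\psi_1)$ both equal the inclusion $E_s\subset H^2(\bar N)$ under $H^2(\bar M)\cong E_s$. Their difference $H^2(\bar\varphi)$ is $0$.

**Step 4: $\bar I$.** Sequence (3) modulo $x$ gives, compatibly with $F$,
$$H^2(\bar I)\cong E_s,\qquad 0\to H^2(\bar N)\to H^3(\bar I)\to H^3(\bar M)\to0,$$
and $H^i(\bar I)=0$ for $i\neq2,3$. Indeed $H^1(\bar N)=0$ and $H^2(\bar\varphi)=0$ give the first statement; $H^2(\bar\varphi)=0$ and $H^3(\bar N)=0$ give the second; for $i\ne2,3$ both $H^{i-1}(\bar N)$ and $H^i(\bar M)$ vanish. So all $H^i(\bar I)$ are $F$-injective.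

**Step 5: $\bar R$.** In (4) modulo $x$ the quotient $k[t,v,w]$ has only $H^3$, and $H^4(\bar I)=0$. Hence
$$H^0(\bar R)=H^1(\bar R)=0,\qquad H^2(\bar R)=H^2(\bar I)\cong E_s, \tag{7}$$
$$0\to H^3(\bar I)\to H^3(\bar R)\to H^3_{(t,v,w)}(k[t,v,w])\to0,\qquad H^i(\bar R)=0\ (i\ge4). \tag{8}$$
All are $F$-injective, so $R/xR$ is $F$-injective at $\mathfrak m$. By the graded part of Lemma 3 it is $F$-injective at every prime. It is not Cohen–Macaulay at $\mathfrak m$: the ring $R/xR$ has dimension $3$ there, and $H^2(\bar R)\ne0$.

**Remark (why the second component $A[v,w]$ is attached).** Try the simpler ring $R'=\{g\in B[a,c]: g(0,y)=\sigma(g(y,0)),\ g(0,0)\in A\}$. Then $0\to I\to R'\to A\to0$ is exact, by $g\mapsto g(0,0)$, and stays exact modulo $x$ with quotient $k[t]$. The inclusion $R'\subset B[a,c]$ maps this sequence to (5). By naturality, the connecting map $H^1_{(t)}(k[t])\to H^2(\bar I)\cong H^2(\bar M)\cong E_s$ is the map induced by $t\mapsto s^p$, so $t^{-j}\mapsto s^{-pj}$. Since $H^2(k[t])=0$, $H^2(R'/xR')$ is $E_s$ modulo the span of the $s^{-pj}$. The class of $s^{-1}$ is nonzero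 there, and $F(s^{-1})=s^{-p}$ is zero. So $R'/xR'$ is not $F$-injective at the vertex. Replacing $A$ by $A[v,w]$ pushes the cohomology of the quotient up to degree $3$ and removes the problem.

## 7. The coinvariants $E/(1-\sigma)E$ and a class killed by Frobenius

Put
$$E=H^2_{(x,s)}(B)=H^2_{(x,t)}(B)=B_{xt}/(B_x+B_t).$$
Since $\sigma$ fixes $x$ and $t$, it acts on $E$ through numerators, and it commutes with $F$. So $F$ acts on $E/(1-\sigma)E$.

**Step 1: embed $E/(1-\sigma)E$ in $H^4(R)$.** From (5), $H^2(B[a,c])=H^3(B[a,c])=0$ makes the connecting map $E\to H^3(M)$ an isomorphism. From (6), $H^2(B[y])=0$ makes the connecting map $E\to H^3(N)$ injective. By naturality applied to $\psi_0$ (inducing $\mathrm{id}$ on $B$) and $\psi_1$ (inducing $\sigma$), the map $H^3(\varphi)$ is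
$$H^3(M)\cong E\xrightarrow{\,1-\sigma\,}E\subset H^3(N).$$
By (3), $\operatorname{coker}H^3(\varphi)=H^3(N)/(1-\sigma)E$ embeds in $H^4(I)$. It contains $E/(1-\sigma)E$. By (4) and $H^3(A[v,w])=0$, $H^4(I)$ embeds in $H^4(R)$. So
$$E/(1-\sigma)E\hookrightarrow H^4(I)\hookrightarrow H^4(R), \tag{9}$$
compatibly with $F$. It remains to find a nonzero class of $E/(1-\sigma)E$ killed by $F$. We take
$$\xi=\left[\frac{s^{p-1}}{xt}\right]\in E.$$

**Step 2: $\xi\notin(1-\sigma)E$.** Let $\lambda\colon B\to A$ be the $A$-linear map "coefficient of $s^{p-1}$" in the basis $1,s,\dots,s^{p-1}$. For $0\le i\le p-1$, $\sigma(s^i)=(s+x^2)^i$ is monic in $s$ of degree $i$ with coefficients in $k[x]\subset A$, so $\lambda(\sigma(s^i))=\lambda(s^i)$. By $A$-linearity $\lambda\circ\sigma=\lambda$. So the map $E\to H^2_{(x,t)}(A)$ induced by $\lambda$ kills $(1-\sigma)E$. It sends $\xi$ to $[1/(xt)]\ne0$.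

**Step 3: $F(\xi)\in(1-\sigma)E$.** From $s^{p(p-1)}=(t+x^{2(p-1)}s)^{p-1}$ we get
$$F(\xi)=\left[\frac{(t+x^{2(p-1)}s)^{p-1}}{x^pt^p}\right]=\sum_{j=0}^{p-1}\binom{p-1}{j}\left[\frac{t^{p-1-j}x^{2(p-1)j}s^j}{x^pt^p}\right].$$
For $j\ge1$ we have $2(p-1)j\ge2p-2\ge p$, so the $x$ in the denominator cancels, the fraction lies in $B_t$, and its class is $0$. Only $j=0$ remains: $F(\xi)=\left[\frac1{x^pt}\right]$. Since $(1-\sigma)(s)=-x^2$,
$$(1-\sigma)\left[\frac{s}{x^{p+2}t}\right]=-\left[\frac{1}{x^{p}t}\right]=-F(\xi).$$

So the class of $\xi$ in $E/(1-\sigma)E\subset H^4_{\mathfrak m}(R)$ is nonzero and $F$ kills it. Hence $R_{\mathfrak m}$ is not $F$-injective. Together with Sections 5 and 6 this proves Theorem A for $d=4$, and with $X=\operatorname{Spec}R$, $D=V(x)$ it answers the question negatively.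

**Check for $p=2$.** Here $\xi=[s/(xt)]$ and $s^2=t+x^2s$, so $F(\xi)=[1/(x^2t)]+[s/t^2]=[1/(x^2t)]$. This equals $(1-\sigma)[s/(x^4t)]$, since $-1=1$.

**Remark (the exponent in $s+x^2$).** For $p=2$ try $\sigma(s)=s+x$ and $t=s^2+xs$, so that again $\sigma(t)=t$ and $\lambda\circ\sigma=\lambda$. Then $F[s/(xt)]=[(t+xs)/(x^2t^2)]=[1/(x^2t)]+[s/(xt^2)]$, and $\lambda$ sends this to $[1/(xt^2)]\neq0$. So this class is not killed in $E/(1-\sigma)E$. With the exponent $2$ all terms $j\ge1$ vanish, for every $p$.

**Remark (comparison with Lemma 1).** By (6), $H^2(N)=0$, since $H^1(B)=H^2(B[y])=0$. So (3) and Step 1 give $H^3(I)=\ker(1-\sigma\colon E\to E)=E^\sigma$, and (4) with $H^2(A[v,w])=H^3(A[v,w])=0$ gives $H^3(R)=E^\sigma$. Thus $V_4=E^\sigma/xE^\sigma$. Applied to the completion of $R_{\mathfrak m}$, Lemma 1(b) shows that this module cannot have finite length.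

**Step 4: all $d>4$ by adding variables.** Let $T$ be an $\mathbb N$-graded finitely generated $k$-algebra with $T_0=k$, and give $z$ degree $1$. Take generators $f_1,\dots,f_r$ of $T_+$. The Čech complex of $T[z]$ on $f_1,\dots,f_r,z$ is the total complex of the Čech complex of $T$ on the $f_i$ tensored over $T$ with $T[z]\to T[z,z^{-1}]$. The latter map is injective, and its cokernel $\bigoplus_{j\ge1}Tz^{-j}$ is free over $T$. Hence
$$H^{i+1}_{(T_+,z)}(T[z])=\bigoplus_{j\ge1}H^i_{T_+}(T)\,z^{-j},\qquad F(\eta z^{-j})=F(\eta)z^{-pj}.$$
Distinct $j$ give distinct $pj$, so $T[z]$ is $F$-injective at $(T_+,z)$ if and only if $T$ is $F$-injective at $T_+$. Apply this $d-4$ times, starting from $T=R$ and from $T=R/xR$, noting $R[z]/xR[z]=(R/xR)[z]$. The ring $R[z_1,\dots,z_{d-4}]$ is reduced of pure dimension $d$, $x$ is a nonzerodivisor on it, and it is not $F$-injective at its homogeneous maximal ideal, whose residue field is $k$. Modulo $x$ it is $F$-injective at the homogeneous maximal ideal, hence at all primes by Lemma 3. This proves Theorem A. $\square$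

## 8. Integral examples through $R\times_{k[x]}R$

The ring $R$ has two components. To obtain a domain we realize an ideal $\mathfrak q$ of $R$ as a quotient $S/R^\sharp$, where $S$ is a large polynomial ring and $R^\sharp\subset S$ a subring. Then the bad class of $\mathfrak q$ reappears in $R^\sharp$, one cohomological degree higher.

**Step 1: the ideal $\mathfrak q$ and the ring $\tilde B$.** Let $\mathfrak q$ be the kernel of the graded surjection $R\to A[v,w]\to A\to A/tA=k[x]$, where the middle map is $v,w\mapsto0$. Put $\tilde B=R\times_{k[x]}R\subset R\times R$. It is graded with $\tilde B_0=k$. As an $R$-submodule of $R\times R$ it is finite over the diagonal $\Delta R$, hence a finitely generated $k$-algebra. Choose homogeneous generators of positive degree of the $k$-algebra $\tilde B$, among them $(x,x)$. Let $\nu$ be their number and put $N_0=\max(6,\nu)$.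

**Step 2: the domain $R^\sharp$.** For $N\ge N_0$ let $S$ be a positively graded polynomial ring in $N$ variables, one of them called $x$, with a graded surjection $\pi\colon S\to\tilde B$ such that $\pi(x)=(x,x)$: here $\nu$ of the variables map to the chosen generators, and any extra ones map to $0$. Put $R^\sharp=\pi^{-1}(\Delta R)$. This is a graded domain with $R^\sharp_0=k$ and $0\ne x\in R^\sharp$. The ideal $\ker\pi$ of $S$ lies in $R^\sharp$, and $\tilde B=S/\ker\pi$ is finite over $\Delta R=R^\sharp/\ker\pi$. So lifts of module generators of $\tilde B$, together with $1$, generate $S$ over $R^\sharp$. Thus $S$ is finite over $R^\sharp$. By the Artin–Tate lemma $R^\sharp$ is a finitely generated $k$-algebra, and it has dimension $N$.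

**Step 3: the basic sequences.** The map $(r_1,r_2)\mapsto r_1-r_2$ sends $\tilde B$ onto $\mathfrak q$ (it takes $(q,0)$ to $q$) with kernel $\Delta R$. So $S/R^\sharp\cong\tilde B/\Delta R\cong\mathfrak q$. This is $R^\sharp$-linear, with $R^\sharp$ acting on $\mathfrak q$ through $R^\sharp\to\Delta R\cong R$, and it commutes with $F$, because $r_1^p-r_2^p=(r_1-r_2)^p$. As $\mathfrak q\subset R$ is $x$-torsion-free, both
$$0\to R^\sharp\to S\to\mathfrak q\to0,\qquad0\to R^\sharp/xR^\sharp\to S/xS\to\mathfrak q/x\mathfrak q\to0 \tag{10}$$
are exact. In this section $H^i$ is local cohomology at $R^\sharp_+$. The algebra $S/R^\sharp_+S$ is finite-dimensional and graded with degree-$0$ part $k$, so $R^\sharp_+S$ has radical $S_+$. The image of $R^\sharp_+$ in $R$ is $R_+$. So $H^i(S)=H^i_{S_+}(S)$, and on $R$-modules $H^i=H^i_{R_+}$.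

**Step 4: modulo $x$.** Since $k[x]$ is $x$-torsion-free, $0\to\mathfrak q/x\mathfrak q\to R/xR\to k\to0$ is exact. By (7), $H^0(R/xR)=H^1(R/xR)=0$. Hence $H^0(\mathfrak q/x\mathfrak q)=0$, $H^1(\mathfrak q/x\mathfrak q)=k$ with $F(\gamma)=\gamma^p$, and $H^i(\mathfrak q/x\mathfrak q)=H^i(R/xR)$ for $i\ge2$. All of these are $F$-injective by Section 6, and by (8) they vanish for $i\ge4$. The ring $S/xS$ is a polynomial ring in $N-1$ variables, so (10) gives $H^i(R^\sharp/xR^\sharp)=H^{i-1}(\mathfrak q/x\mathfrak q)$ for $i<N-1$. In degree $N-1$ the neighbors $H^{N-2}(\mathfrak q/x\mathfrak q)$ and $H^{N-1}(\mathfrak q/x\mathfrak q)$ vanish, because $N-2\ge4$, so $H^{N-1}(R^\sharp/xR^\sharp)=H^{N-1}(S/xS)$. Everything is $F$-injective. So $R^\sharp/xR^\sharp$ is $F$-injective at $R^\sharp_+$, hence at all primes by Lemma 3.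

**Step 5: in $R^\sharp$.** Since $N\ge6$, $H^4(S)=H^5(S)=0$ and (10) gives $H^5(R^\sharp)=H^4(\mathfrak q)$. From $0\to\mathfrak q\to R\to k[x]\to0$, where $k[x]$ has only $H^1$, we get $H^4(\mathfrak q)=H^4(R)$. These identifications commute with $F$, and $F$ is not injective on $H^4(R)$ by Section 7. So $R^\sharp$ is not $F$-injective at the maximal ideal $R^\sharp_+$, which contains $x$ and has residue field $k$. This proves Theorem A′. $\square$

**Remark (why $k[x]$ and not $k$).** Using $R\times_kR$ would give $R_+$ in place of $\mathfrak q$. But the class of $x$ in $R_+/xR_+$ is nonzero, since $1\notin R_+$. It is annihilated by $R_+$, so it lies in $H^0$, and $F(x)=x^p\in xR_+$. So $H^0(R_+/xR_+)$ is not $F$-injective, and for large $N$ it is $H^1$ of the new ring modulo $x$.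

## 9. Dimension three: $H^2(R)/xH^2(R)$ has finite length

We prove Theorem B. Let $(R,\mathfrak m)$ and $x$ be as in its statement, $\bar R=R/xR$ and $H^i=H^i_{\mathfrak m}$.

**Step 1: reduce to $R$ complete of dimension $3$ and to one finiteness claim.** Local cohomology with its Frobenius does not change under completion, and $x$ stays a nonzerodivisor. So assume $R$ complete. It contains a coefficient field $K$, which is perfect, and it is a quotient of $P=K[[X_1,\dots,X_n]]$, which is regular and $F$-finite. Since $x\in\mathfrak m$ is a nonzerodivisor, $\dim R\ge1$; the cases $\dim R\le2$ were done in Section 3. Let $\dim R=3$, so $\dim\bar R=2$. Then $H^0(R)=0$, because its elements are killed by a power of $x$. By Lemma 2, $H^0(\bar R)=0$. So (2) with $i=1$ gives $0:_{H^1(R)}x=0$, hence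
$$H^1(R)=0. \tag{11}$$
Thus $V_2=0$ and $F$ is injective on $H^2(R)$ by Lemma 1(a). Only $H^3(R)$ remains. Put $H=H^2(R)$. By Lemma 1(b) with $i=3$ it suffices to prove:

**Claim.** $H/xH$ has finite length.

The plan is as follows. Since $H$ is Artinian, $L:=x^nH$ is constant for $n\ge n_0$; then $xL=L$. We show that $H/L$ has finite length by studying the elements killed by $x$.

**Step 2: Frobenius pushes $0:_Hx$ into $L$.** Put $U=0:_Hx$ and $U_L=0:_Lx=U\cap L$. By (2) with $i=2$ and (11), $\partial\colon H^1(\bar R)\to U$ is an isomorphism, under which the Frobenius of $H^1(\bar R)$ corresponds to $G=x^{p-1}F|_U$. If $y\in U\cap x^jH$, then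
$$G(y)\in x^{p-1}\cdot x^{pj}H=x^{pj+p-1}H\subset x^{j+1}H .$$
Starting from $j=0$ and iterating, $G^{n_0}(U)\subset U\cap x^{n_0}H=U_L$.

**Step 3: $\bar R$ is reduced.** This is needed to split $\bar R$ by the dimensions of its components. If the nilradical were nonzero, take a minimal prime $\mathfrak p$ of its support. The localized nilradical is then a nonzero finite length submodule of $\bar R_{\mathfrak p}$, so it lies in $H^0_{\mathfrak p}(\bar R_{\mathfrak p})$, and it consists of nilpotents. But $\bar R_{\mathfrak p}$ is $F$-injective by Lemma 3, so $F$ is injective on $H^0_{\mathfrak p}(\bar R_{\mathfrak p})$, and this submodule is zero, a contradiction.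

**Step 4: separate the components of dimension $2$ and $1$.** Since $\bar R$ is local of dimension $2$, no minimal prime is maximal, so the minimal primes have dimension $1$ or $2$. Let $\mathfrak a$ be the intersection of those of dimension $2$, and $\mathfrak b$ that of those of dimension $1$, with $\mathfrak b=\bar R$ if there are none. By Step 3, $\mathfrak a\cap\mathfrak b=0$. A non-maximal prime containing $\mathfrak a+\mathfrak b$ would contain, hence equal, a one-dimensional minimal prime. It would also contain a two-dimensional minimal prime, which is impossible. So $Q=\bar R/(\mathfrak a+\mathfrak b)$ has finite length. The sequence $0\to\bar R\to\bar R/\mathfrak a\oplus\bar R/\mathfrak b\to Q\to0$ and $H^1(Q)=0$ give the exact sequence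
$$Q\to H^1(\bar R)\to H^1(\bar R/\mathfrak a)\oplus H^1(\bar R/\mathfrak b)\to0. \tag{12}$$

**Step 5: $H^1(\bar R/\mathfrak a)$ has finite length.** Put $C=\bar R/\mathfrak a$. It is reduced and all its minimal primes have dimension $2$. By local duality $H^1(C)$ is the Matlis dual of the finite module $\operatorname{Ext}^{n-1}_P(C,P)$. We show that this module vanishes at every $\mathfrak p\ne\mathfrak m_P$ in $\operatorname{Supp}C$. If $\dim P/\mathfrak p=2$, then $\dim P_{\mathfrak p}=n-2$, and $\operatorname{Ext}^{n-1}$ over the regular local ring $P_{\mathfrak p}$ vanishes. If $\dim P/\mathfrak p=1$, then $\dim P_{\mathfrak p}=n-1$, and by local duality over $P_{\mathfrak p}$ the Ext vanishes at $\mathfrak p$ if and only if $H^0_{\mathfrak p}(C_{\mathfrak p})=0$. Now $C_{\mathfrak p}$ is reduced, and of positive dimension because $\mathfrak p$ strictly contains a minimal prime of $C$. So Lemma 2 applies. Hence the Ext module, and with it $H^1(C)$, has finite length.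

**Step 6: $U/U_L$ has finite length.** Put $Z=H^1(\bar R/\mathfrak b)$. By (12) and $U\cong H^1(\bar R)$, the map $U\to Z$ is surjective. It takes $G$ to $F$, since $\bar R\to\bar R/\mathfrak b$ is a ring map. Its kernel $W$ maps to $H^1(\bar R/\mathfrak a)$ with kernel a quotient of $Q$, so $W$ has finite length. Let $Z_L$ be the image of $U_L$, a submodule of $Z$. By Step 2 and surjectivity, $Z_L\supset F^{n_0}(Z)$. We claim that $F^{n_0}(Z)$ spans $Z$. If $\mathfrak b=\bar R$, then $Z=0$. Otherwise let $\theta$ be a parameter of the one-dimensional ring $\bar R/\mathfrak b$. Then $Z$ is generated by the classes $[1/\theta^l]$, and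
$$\left[\frac1{\theta^l}\right]=\theta^{lp^{n_0}-l}\left[\frac1{\theta^{lp^{n_0}}}\right],\qquad\left[\frac1{\theta^{lp^{n_0}}}\right]=F^{n_0}\left[\frac1{\theta^l}\right].$$
So $Z_L=Z$, that is, $U=U_L+W$. Hence $U/U_L$ is a quotient of $W$ and has finite length.

**Step 7: pass from $U/U_L$ to $H/xH$.** The snake lemma for multiplication by $x$ on $0\to L\to H\to H/L\to0$ gives the exact sequence $0\to U_L\to U\to0:_{H/L}x\to L/xL=0$, so $0:_{H/L}x\cong U/U_L$ has finite length. Multiplication by $x^j$ embeds $(0:_{H/L}x^{j+1})/(0:_{H/L}x^j)$ in $0:_{H/L}x$, and $x^{n_0}$ kills $H/L$. So $H/L$ has finite length. Since $L=xL\subset xH$, $H/xH$ is a quotient of $H/L$. This proves the Claim and the local part of Theorem B.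

**Step 8: the global statement.** Let $X$ be of finite type over the perfect field $k$, $\dim X\le3$, and $D\subset X$ an $F$-injective Cartier divisor. At a closed point of $D$ the residue field is finite over $k$, hence perfect. By the local part, applied to the local ring of $X$ there and a local equation of $D$, $X$ is $F$-injective at that point. By Lemma 3 on affine open sets the $F$-injective locus of $X$ is open, hence stable under generization. Every point of $D$ specializes to a closed point of $D$, so this open locus contains $D$. $\square$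

By Theorems A and B, among schemes of finite type over a perfect field the bound $4$ is sharp: the implication from $D$ to a neighborhood of $D$ in $X$ holds whenever $\dim X\le3$, and it fails in every dimension $d\ge4$ over every perfect field of characteristic $p>0$.
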